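# A rotating weight on a Cantor set: why $p+p'-1$ is sharp for matrix $\mathcal A_p$ weights

Throughout, $1<p<\infty$ and $p'=p/(p-1)$, so $\frac1p+\frac1{p'}=1$. For an interval or cube $Q$ we write $\langle u\rangle_Q=\frac1{|Q|}\int_Q u$. Cubes have sides parallel to the axes.

## 1. Matrix weights, their characteristic, and singular integrals

**Definition (matrix weight).** A matrix weight is a measurable function $W:\mathbb R^n\to\mathbb R^{d\times d}$ whose values are self-adjoint and positive definite almost everywhere. It acts as a multiplier: for $f:\mathbb R^n\to\mathbb R^d$,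
$$\|f\|_{L^p(W)}=\Big(\int_{\mathbb R^n}|W(x)f(x)|^p\,dx\Big)^{1/p}.$$

**Example 1.** Let $R_\theta=\begin{pmatrix}\cos\theta&-\sin\theta\\ \sin\theta&\cos\theta\end{pmatrix}$, let $\lambda\geq 1$, let $\theta:\mathbb R\to\mathbb R$ be measurable, and put $W(x)=R_{\theta(x)}\operatorname{diag}(\lambda,\lambda^{-1})R_{\theta(x)}^{\mathsf T}$. At the point $x$ the vector $R_{\theta(x)}e_1$ is stretched by $\lambda$ and $R_{\theta(x)}e_2$ is shrunk by $\lambda$. So $f(x)=\varphi(x)R_{\theta(x)}e_2$ has the small norm $\lambda^{-1}\|\varphi\|_{L^p}$. The same scalar function in a direction that does not follow $\theta$ can have a much larger norm.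

**Definition (matrix $\mathcal A_p$ characteristic).**
$$[W]_{\mathcal A_p}=\sup_Q\Big(\frac1{|Q|}\int_Q\Big(\frac1{|Q|}\int_Q|W(x)W^{-1}(y)|_{\mathrm{op}}^{p'}\,dy\Big)^{p/p'}dx\Big)^{1/p},$$
the supremum being over all cubes $Q\subset\mathbb R^n$. We write $W\in\mathcal A_p$ if this is finite.

**Example 2 (a scalar power weight).** If $d=1$ the quantity under the supremum is $\langle w^p\rangle_Q^{1/p}\langle w^{-p'}\rangle_Q^{1/p'}$. On $\mathbb R$ take $w(x)=|x|^{(1-\delta')/p'}$ with $0<\delta'\le1$. We claim $[w]_{\mathcal A_p}\le4\,\delta'^{-1/p'}$. Let $I$ be an interval of length $L$ and $m=\sup_I|x|$.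

If $m>2L$, then $|x|\in[m/2,m]$ on $I$, so $w(x)/w(y)\le2$ for $x,y\in I$, and the quantity is at most $2$. If $m\le2L$, then $I\subset[-2L,2L]$, so $w\le(2L)^{(1-\delta')/p'}$ on $I$ and
$$\langle w^{-p'}\rangle_I\le\frac1L\int_{-2L}^{2L}|x|^{-(1-\delta')}dx=\frac{4}{\delta'}(2L)^{-(1-\delta')}.$$
The product $\langle w^p\rangle_I^{1/p}\langle w^{-p'}\rangle_I^{1/p'}$ is at most $4^{1/p'}\delta'^{-1/p'}$. If $\delta'=N^{-p'}$, then $[w]_{\mathcal A_p}\le4N$. The dichotomy "far from the singularity or near it" will return for our matrix weight.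

**Example 3 (what a rotation costs).** In Example 1 let $\theta=0$ for $x<0$ and $\theta=\varphi$ for $x>0$. With $D=\operatorname{diag}(\lambda,\lambda^{-1})$, rotation invariance gives $|W(x)W^{-1}(y)|_{\mathrm{op}}=|DR_{\theta(y)-\theta(x)}D^{-1}|_{\mathrm{op}}$. For $x,y$ on opposite sides of $0$ the entries of this matrix have absolute values $|\cos\varphi|,\ \lambda^2|\sin\varphi|,\ \lambda^{-2}|\sin\varphi|,\ |\cos\varphi|$. So the norm is at most $3+\lambda^2|\sin\varphi|$ and at least $\lambda^2|\sin\varphi|$; on the same side it is $1$. Hence $[W]_{\mathcal A_p}\le3+\lambda^2|\sin\varphi|$. On an interval centered at $0$, half of the $y$'s lie opposite to each $x$, so $[W]_{\mathcal A_p}\ge2^{-1/p'}\lambda^2|\sin\varphi|$. A rotation is cheap only if its angle is small compared with the inverse of the ratio $\lambda^2$ of the two eigenvalues.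

**Definition (Calderón–Zygmund operator).** A Calderón–Zygmund singular integral operator on $\mathbb R^n$ is a linear operator $T$, bounded on $L^2(\mathbb R^n)$, with a kernel $K(x,y)$, $x\ne y$, such that for some $C>0$, $0<\delta_0\le1$:

- $|K(x,y)|\le C|x-y|^{-n}$;
- $|K(x,y)-K(x',y)|+|K(y,x)-K(y,x')|\le C|x-x'|^{\delta_0}|x-y|^{-n-\delta_0}$ whenever $|x-x'|\le|x-y|/2$;
- $Tf(x)=\int K(x,y)f(y)\,dy$ for every bounded, compactly supported $f$ and every $x\notin\operatorname{supp}f$.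

Such a $T$ acts on $\mathbb R^d$-valued functions componentwise, and $\|T\|_{L^p(W)\to L^p(W)}$ is its operator norm on $L^p(W)$.

We need operators whose kernel has a definite sign. Suppose that $T$ maps real functions to real functions and that for some $c_0>0$
$$(x_1-y_1)\,K(x,y)\ \ge\ c_0\,\frac{(x_1-y_1)^2}{|x-y|^{n+1}}\qquad(x\ne y\in[0,1]^n).\tag{H}$$

**Example 4.** The Hilbert transform $H$ has $n=1$ and $K(x,y)=\frac1{\pi(x-y)}$. Both sides of (H) are then constants, and (H) holds with $c_0=1/\pi$. The Riesz transform $R_1$ has $K(x,y)=c_n\frac{x_1-y_1}{|x-y|^{n+1}}$ with $c_n>0$, and (H) holds with equality for $c_0=c_n$.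

## 2. The exponent $p+p'-1$: the problem and the theorem

Three facts are given.

- For all $n,d\ge1$, every Calderón–Zygmund operator $T$ and every $W\in\mathcal A_p$ with values in $\mathbb R^{d\times d}$, $\|Tf\|_{L^p(W)}\le C[W]_{\mathcal A_p}^{p+p'-1}\|f\|_{L^p(W)}$, where $C$ depends on $n,d,p,T$ but not on $W$.
- For $p=2$ and $d\ge2$ the exponent $3=p+p'-1$ is best possible.
- For $d=1$ the sharp exponent in this normalization is $\max(p,p')$.

The problem, taken from David Cruz-Uribe, "Recent results on matrix weighted norm inequalities", arXiv:2508.13352 (2025), is whether $p+p'-1$ is best possible for all $p$. Precisely: is it true that for every $1<p<\infty$ and every $\alpha<p+p'-1$ there are $n\ge1$, $d\ge2$ and a Calderón–Zygmund operator $T$ on $\mathbb R^n$ with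
$$\sup_{W\in\mathcal A_p,\ W:\mathbb R^n\to\mathbb R^{d\times d}}\frac{\|T\|_{L^p(W)\to L^p(W)}}{[W]_{\mathcal A_p}^\alpha}=\infty\,?\tag{1}$$

The answer is yes. One may always take $n=1$, $d=2$ and $T=H$, and the bound is attained up to a constant.

**Theorem.** Let $1<p<\infty$, $n\ge1$, $d\ge2$, and let $T$ be a Calderón–Zygmund operator that maps real functions to real functions and satisfies (H). For every $N\ge400$ there is $W_N:\mathbb R^n\to\mathbb R^{d\times d}$ in $\mathcal A_p$ with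
$$1\le[W_N]_{\mathcal A_p}\le C_*N,\qquad\|T\|_{L^p(W_N)\to L^p(W_N)}\ge c_*N^{p+p'-1}.$$
Here $C_*$ is absolute and $c_*>0$ depends only on $n$ and $c_0$.

**Corollary.** For $T$ as in the Theorem, for instance $T=R_1$ (or $R_j$, by permuting coordinates), all $n\ge1$, all $d\ge2$ and all $t\ge1$,
$$\sup_{[W]_{\mathcal A_p}\le t}\|T\|_{L^p(W)\to L^p(W)}\simeq t^{\,p+p'-1},$$
with implied constants depending on $n,d,p,T$ only. So the optimal exponent of these $T$ is $p+p'-1$ for every $d\ge2$. For $d=1$ the sharp exponent $\max(p,p')$ is strictly smaller, since $\min(p,p')>1$.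

Section 10 derives the Corollary and the answer to (1) from the Theorem.

## 3. Diagonal weights and one-point singularities

**Diagonal weights cannot do it.** Let $W=\operatorname{diag}(w_1,\dots,w_d)$. Since $|W(x)W^{-1}(y)|_{\mathrm{op}}\ge w_i(x)/w_i(y)$, we have $[w_i]_{\mathcal A_p}\le[W]_{\mathcal A_p}$. As $T$ acts componentwise, the scalar bound gives
$$\|Tf\|_{L^p(W)}\le\sum_i\|Tf_i\|_{L^p(w_i)}\le C[W]_{\mathcal A_p}^{\max(p,p')}\sum_i\|f_i\|_{L^p(w_i)}\le Cd\,[W]_{\mathcal A_p}^{\max(p,p')}\|f\|_{L^p(W)}.$$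
The eigenvectors must turn.

**Two scalar mechanisms.** Let $T=H$, $d=1$, $w(x)=|x|^{(1-\delta')/p'}$ with $\delta'=N^{-p'}\le1$, so that $[w]_{\mathcal A_p}\le4N$ by Example 2. Test on $f(y)=y^{-(1-\delta')}\mathbf 1_{(0,1)}(y)$, truncated to $f_r=f\mathbf 1_{(r,1)}$. Since $|wf|^p=y^{-(1-\delta')}$ on $(0,1)$, $\|f_r\|_{L^p(w)}^p\le1/\delta'$. For $-1<x<0$, as $r\downarrow0$,
$$|Hf_r(x)|=\frac1\pi\int_r^1\frac{y^{-(1-\delta')}}{|x|+y}\,dy\ \uparrow\ \frac1\pi\int_0^1\frac{y^{-(1-\delta')}}{|x|+y}\,dy\ \ge\ \frac1{2\pi|x|}\int_0^{|x|}y^{-(1-\delta')}dy=\frac{|x|^{-(1-\delta')}}{2\pi\delta'} .$$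
The lower bound is $\frac1{2\pi\delta'}$ times the reflection of $f$, so $\|H\|_{L^p(w)\to L^p(w)}\ge\frac1{2\pi\delta'}=\frac{N^{p'}}{2\pi}$. The gain is the large mass $1/\delta'$ that an almost non-integrable density has at a point.

Next let $w_1(x)=|x|^{-(1-\delta)/p}$ with $\delta=N^{-p}$. Since $H^*=-H$, the norm of $H$ on $L^p(w_1)$ equals its norm on $L^{p'}(w_1^{-1})$, and $[w_1]_{\mathcal A_p}=[w_1^{-1}]_{\mathcal A_{p'}}$. The computation above with $p$ and $p'$ exchanged gives $[w_1]_{\mathcal A_p}\le4N$ and $\|H\|_{L^p(w_1)\to L^p(w_1)}\ge\frac{N^p}{2\pi}$.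

So one eigenvalue can produce $N^{p'}=1/\delta'$ and another $N^p=1/\delta$. The target is
$$N^{p+p'-1}=\frac1N\cdot\frac1\delta\cdot\frac1{\delta'}.$$
This suggests running both mechanisms at once in two orthogonal directions, coupled by a rotation of size about $1/N$.

## 4. Rotating eigenvectors around a single point

The natural first attempt keeps one singular point. Take $n=1$, $d=2$, $\delta=N^{-p}$, $\delta'=N^{-p'}$, and on $[-1,1]$
$$w_1=|x|^{-(1-\delta)/p},\quad w_2=|x|^{(1-\delta')/p'},\quad V=R_\vartheta\operatorname{diag}(w_1,w_2)R_\vartheta^{\mathsf T}.$$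
As in Example 3, the expensive entry of $V(x)V^{-1}(y)$ after rotation is $\frac{w_1(x)}{w_2(y)}\sin(\vartheta(x)-\vartheta(y))$ up to sign. On $I=[-L,L]$,
$$\langle w_1^p\rangle_I^{1/p}\langle w_2^{-p'}\rangle_I^{1/p'}=\big(\tfrac1\delta L^{-(1-\delta)}\big)^{1/p}\big(\tfrac1{\delta'}L^{-(1-\delta')}\big)^{1/p'}=N^2L^{-\kappa_0},\qquad\kappa_0=1-\tfrac\delta p-\tfrac{\delta'}{p'} .$$
To keep this entry of size $N$ we allow the rotation the budget
$$|\vartheta(x)-\vartheta(y)|\le\frac AN\max(|x|,|y|)^{\kappa_0}.$$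
Now test. Let $\varepsilon=\min(\delta,\delta')$, $\tau_a=\frac{\delta'}{p'}+\varepsilon$, $\tau_b=\frac\delta p+\varepsilon$, and
$$f(y)=|y|^{-(1-\tau_a)}R_{\vartheta(y)}e_2\ \text{ on }[-1,0),\qquad g(x)=x^{-(1-\tau_b)}R_{\vartheta(x)}e_1\ \text{ on }(0,1].$$
Then $|Vf|=|y|^{-1/p+\varepsilon}$ and $|V^{-1}g|=x^{-1/p'+\varepsilon}$, so
$$\|f\|_{L^p(V)}\|V^{-1}g\|_{L^{p'}}=(p\varepsilon)^{-1/p}(p'\varepsilon)^{-1/p'}\ge\frac1{4\varepsilon},$$
because $q^{1/q}<2$ for $q\ge1$. The inner product of the two directions is $\sin(\vartheta(x)-\vartheta(y))$. Since $x-y\ge\max(x,|y|)$, the pairing $\iint\frac{\langle f(y),g(x)\rangle}{\pi(x-y)}\,dy\,dx$ is in absolute value at most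
$$\frac A{\pi N}\int_0^1\!\!\int_0^1\max(x,y)^{\kappa_0-1}y^{-1+\tau_a}x^{-1+\tau_b}\,dy\,dx .$$
On $y<x$ the $y$-integral gives $x^{\tau_a}/\tau_a$. What remains is $\frac1{\tau_a}\int_0^1x^{-1+(\kappa_0-1+\tau_a+\tau_b)}dx=\frac1{2\varepsilon\tau_a}$, since $\kappa_0-1+\tau_a+\tau_b=2\varepsilon$. The other half is symmetric, and the bound is
$$\frac A{2\pi N\varepsilon}\Big(\frac1{\tau_a}+\frac1{\tau_b}\Big)\le\frac A{2\pi N\varepsilon}\big(p'N^{p'}+pN^p\big).$$
After division by the norms, this pair yields at most $\frac{2A}\pi(p'N^{p'-1}+pN^{p-1})$, which is worse than a diagonal weight.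

The loss is visible: we got the *sum* $\frac1{\tau_a}+\frac1{\tau_b}$ where we want the *product* $\frac1{\tau_a\tau_b}$. At the scale $x\approx\ell$ the density in $y$ collects its full mass $1/\tau_a$ only from points $y$ much closer to $0$ than $\ell$. The density in $x$ collects its full mass only from points $x$ much closer to $0$ than $|y|$. With one singular point both cannot happen at once.

## 5. Two singular pieces at every scale

We want, at every scale $\ell$, pairs of places at mutual distance about $\ell$ such that *each* place carries a full-mass singularity. A Cantor set $E$ provides this: replace $|x|$ by the distance to $E$. Every stage-$k$ interval $J$ contains a left part $J^-$ and a right part $J^+$, separated by a gap comparable to $|J|$, and each part contains a scaled copy of $E$. Put $y\in J^-$ and $x\in J^+$, and both densities have their full masses, with factors $1/\tau_a$ and $1/\tau_b$.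

Take two children of relative length $\frac18$, so there are $2^k$ intervals of length $8^{-k}$ at stage $k$, and let $s=\frac23$, so $8^s=4$. Here is the expected bookkeeping up to constants, with the tiny exponents $\delta,\delta',\varepsilon$ ignored in the powers of $k$.

- There are $2^k$ intervals $J$ of stage $k$.
- The kernel between $J^-$ and $J^+$ has size $8^k$.
- The permitted angle across the gap is $8^{-ks}/N=4^{-k}/N$.
- Each density, close to $\operatorname{dist}(\cdot,E)^{-s}$, has mass $\frac1\tau2^{-k}$ on a child.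

The product is $2^k\cdot8^k\cdot\frac{4^{-k}}N\cdot\frac{2^{-k}}{\tau_a}\cdot\frac{2^{-k}}{\tau_b}=\frac1{N\tau_a\tau_b}$ at every stage. Every scale contributes equally, and about $1/\varepsilon$ scales are active. This factor $1/\varepsilon$ cancels the $1/\varepsilon$ in $\|f\|_{L^p(W)}\|W^{-1}g\|_{L^{p'}}$, and $\frac1{N\delta\delta'}=N^{p+p'-1}$ is left.

For the angle we need a *monotone* function, so that all contributions have the same sign, that gains about $8^{-ks}$ across every stage-$k$ gap and is Hölder of order about $s$. The total gain over stage $k$ is then $2^k4^{-k}=2^{-k}$, which is summable. The integral of $\operatorname{dist}(\cdot,E)^{\kappa-1}$ with $\kappa\approx s$ does this.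

Below, $C_1,C_2$ are absolute constants.

## 6. Two integrals of powers of the distance to $E$

Let $E=\bigcap_kE_k\subset[0,1]$ with $E_0=[0,1]$, where $E_k$ consists of $2^k$ closed *stage-$k$ intervals* of length $8^{-k}$. Each stage-$k$ interval $J$ contains two stage-$(k+1)$ intervals, $J^-$ at its left end and $J^+$ at its right end, separated by an open gap $G_J$ of length $8^{-k}-2\cdot8^{-k-1}=\frac348^{-k}$. Endpoints of stage intervals belong to $E$, and $|E|\le2^k8^{-k}\to0$, so $|E|=0$.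

Let $\rho(x)=\min(1,\operatorname{dist}(x,E))$ for $x\in\mathbb R$. It is 1-Lipschitz, positive almost everywhere, and equal to $\operatorname{dist}(x,E)$ on $[0,1]$ because $0\in E$.

**Lemma 1.** Let $0<\tau\le1$, $C_1=145$, and let $I$ be an interval of length $L$. If $L\le1$, then $\int_I\rho^{-s(1-\tau)}\le\frac{C_1}\tau L^{1-s(1-\tau)}$. If $L>1$, then $\int_I\rho^{-s(1-\tau)}\le\frac{2C_1}\tau L$.

**Step 1: measure the set where $\rho$ is small.** Let $L\le1$. We claim
$$|\{x\in I:\rho(x)<\eta\}|\le24\,L^{1/3}\eta^{2/3}\qquad(0<\eta\le L).\tag{2}$$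
Choose $k,m\ge0$ with $8^{-k-1}<\eta\le8^{-k}$ and $8^{-m-1}<L\le8^{-m}$. Since $8^{-k-1}<\eta\le L\le8^{-m}$, we have $m\le k$. The set $\{\rho<\eta\}$ lies in the $\eta$-neighborhood of $E_k$, hence in a union of intervals of length at most $8^{-k}+2\eta\le3\cdot8^{-k}$, one for each stage-$k$ interval.

If such an interval meets $I$, its stage-$k$ interval meets the $\eta$-neighborhood $I^*$ of $I$, and $|I^*|\le L+2\eta\le3L\le3\cdot8^{-m}$. Between two distinct stage-$m$ intervals lies a gap $G_{J}$ with $J$ of stage at most $m-1$, of length at least $\frac348^{-(m-1)}=6\cdot8^{-m}$. So $I^*$ meets at most one stage-$m$ interval (for $m=0$ there is only one). This interval contains $2^{k-m}$ stage-$k$ intervals. Hence the measure in (2) is at most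
$$2^{k-m}\cdot3\cdot8^{-k}=3\cdot2^{-m}4^{-k}\le3(8L)^{1/3}(8\eta)^{2/3}=24L^{1/3}\eta^{2/3},$$
using $2^{-m}=(8^{-m})^{1/3}$, $8^{-m}<8L$ and $4^{-k}=(8^{-k})^{2/3}$, $8^{-k}<8\eta$.

**Step 2: integrate over dyadic shells.** Put $t=s(1-\tau)\in[0,\frac23)$. The part of $I$ where $\rho\ge L$ contributes at most $L\cdot L^{-t}$. For $j\ge0$, the part where $2^{-j-1}L\le\rho<2^{-j}L$ contributes, by (2) with $\eta=2^{-j}L$, at most
$$(2^{-j-1}L)^{-t}\cdot24L\,2^{-js}=24\cdot2^tL^{1-t}2^{-j(s-t)}\le48L^{1-t}2^{-js\tau}.$$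
The function $1-2^{-u}$ is concave with values $0$ at $0$ and $\frac12$ at $1$, so $1-2^{-u}\ge\frac u2$ on $[0,1]$ and $\sum_{j\ge0}2^{-js\tau}=\frac1{1-2^{-s\tau}}\le\frac2{s\tau}=\frac3\tau$. The set $\{\rho=0\}$ is null. The total is at most $(1+\frac{144}\tau)L^{1-t}\le\frac{145}\tau L^{1-t}$.

**Step 3: long intervals.** For $L>1$ split $I$ into $\lceil L\rceil\le2L$ equal intervals of length at most $1$. Each contributes at most $C_1/\tau$. $\square$

**Lemma 2.** If $0<\tau\le1$ and $J$ is a stage-$k$ interval, then $\int_J\rho^{-s(1-\tau)}\ge\frac1{2\tau}2^{-k}4^{-k\tau}$.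

*Proof.* We count only the gaps inside $J$. For each $j\ge k$, $J$ contains $2^{j-k}$ stage-$j$ intervals. Their gaps, over all $j$, are disjoint; a gap of a stage-$j$ interval has length $\frac348^{-j}$, and on it $\rho\le8^{-j}$ because its endpoints are in $E$. Since $8^{s(1-\tau)}=4\cdot4^{-\tau}$, the integral is at least
$$\sum_{j\ge k}2^{j-k}\cdot\tfrac348^{-j}\cdot4^j4^{-j\tau}=\tfrac342^{-k}\sum_{j\ge k}4^{-j\tau}=\tfrac342^{-k}\frac{4^{-k\tau}}{1-4^{-\tau}}\ge\frac3{4\ln4}\cdot\frac{2^{-k}4^{-k\tau}}\tau\ge\frac{2^{-k}4^{-k\tau}}{2\tau},$$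
where we used $1-4^{-\tau}\le\tau\ln4$ and $\frac3{4\ln4}>\frac12$. $\square$

## 7. The weight

**Step 1: fix the parameters.** Let $N\ge400$ and
$$\delta=N^{-p},\quad\delta'=N^{-p'},\quad\varepsilon=\min(\delta,\delta'),\quad\kappa=s\Big(1-\frac\delta p-\frac{\delta'}{p'}\Big).$$
Then $\delta,\delta'\le\frac14$. Since $\frac\delta p+\frac{\delta'}{p'}$ is a convex combination of $\delta,\delta'$, it lies in $(0,\frac14]$, so $\kappa\in[\frac12,\frac23)$. Also $p\varepsilon\le1$ and $p'\varepsilon\le1$: with $q=\max(p,p')$ we have $\varepsilon=N^{-q}$, and $qN^{-q}\le1$ because $q^{1/q}<2\le N$.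

**Step 2: build the angle.** Let
$$h(x)=\int_{(-\infty,x]\cap[0,1]}\operatorname{dist}(t,E)^{\kappa-1}\,dt,\qquad\vartheta=\frac hN .$$
The function $h$ is nondecreasing. We need an upper bound (for the characteristic) and a lower bound across gaps (for the operator norm).

*Upper bound.* Write $1-\kappa=s(1-\tau)$, that is, $\tau=1-\frac32(1-\kappa)\in[\frac14,\frac12)$. If $|x-y|\le1$, Lemma 1 gives $|h(x)-h(y)|\le\frac{C_1}\tau|x-y|^{1-(1-\kappa)}\le580\,|x-y|^\kappa$. If $|x-y|>1$, then $|h(x)-h(y)|\le h(1)-h(0)\le580$. With $C_2=580$,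
$$|h(x)-h(y)|\le C_2\min(|x-y|,1)^\kappa\quad(x,y\in\mathbb R),\qquad|\vartheta(x)-\vartheta(y)|\le\frac{580}N\le\frac\pi2,\tag{3}$$
since $580/400=1.45$.

*Lower bound.* Let $J$ be a stage-$k$ interval, $y\in J^-$, $x\in J^+$. On $G_J$ we have $\operatorname{dist}(\cdot,E)\le8^{-k}$, and $\kappa<1$, so
$$h(x)-h(y)\ge\int_{G_J}\operatorname{dist}(t,E)^{\kappa-1}dt\ge\tfrac348^{-k}\cdot8^{k(1-\kappa)}=\tfrac348^{-k\kappa}.\tag{4}$$

**Step 3: define the weight.** Put
$$w_1=\rho^{-s(1-\delta)/p},\quad w_2=\rho^{s(1-\delta')/p'},\quad D=\operatorname{diag}(w_1,w_2),\quad V(x)=R_{\vartheta(x)}D(x)R_{\vartheta(x)}^{\mathsf T}\quad(x\in\mathbb R),$$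
and $W_N(x)=V(x_1)\oplus I_{d-2}$ for $x\in\mathbb R^n$. It is measurable, symmetric, and positive definite almost everywhere. Since $\rho\le1$, we have $w_1\ge1\ge w_2$. The exponent $\kappa$ was chosen so that
$$\frac{s(1-\delta)}p+\frac{s(1-\delta')}{p'}=\kappa.\tag{5}$$

## 8. The characteristic is at most $C_*N$

**Proposition 1.** $1\le[W_N]_{\mathcal A_p}\le C_*N$ with $C_*=4C_1+4C_1^2C_2+2$.

**Step 1: lower bound and reduction to one variable.** Where $x_1\in[2,3]$ we have $\rho(x_1)=1$, as $E\subset[0,1]$; hence $W_N=I$ there, and a cube in this slab shows $[W_N]_{\mathcal A_p}\ge1$. For a cube $Q=I\times Q'$ with $I\subset\mathbb R$, the matrix $W_N(x)W_N^{-1}(y)$ depends only on $x_1,y_1$, so averages over $Q$ are averages over $I$. For nonnegative $k(x,y)$ on $I\times I$ put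
$$\|k\|_I=\Big(\frac1{|I|}\int_I\Big(\frac1{|I|}\int_Ik(x,y)^{p'}dy\Big)^{p/p'}dx\Big)^{1/p}.$$
This is a mixed $L^p(L^{p'})$ norm, so it satisfies the triangle inequality. A constant $c\ge0$ has norm $c$, and
$$\|a(x)b(y)\|_I=\langle a^p\rangle_I^{1/p}\langle b^{p'}\rangle_I^{1/p'}.$$
As $|A\oplus I|_{\mathrm{op}}\le|A|_{\mathrm{op}}+1$, it suffices to bound $\big\||V(x)V^{-1}(y)|_{\mathrm{op}}\big\|_I$ and add $1$.

**Step 2: read off the matrix entries.** By rotation invariance of the operator norm,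
$$|V(x)V^{-1}(y)|_{\mathrm{op}}=|D(x)R_\varphi D(y)^{-1}|_{\mathrm{op}},\qquad\varphi=\vartheta(y)-\vartheta(x),$$
and
$$D(x)R_\varphi D(y)^{-1}=\begin{pmatrix}\frac{w_1(x)}{w_1(y)}\cos\varphi&-\frac{w_1(x)}{w_2(y)}\sin\varphi\\[2pt]\frac{w_2(x)}{w_1(y)}\sin\varphi&\frac{w_2(x)}{w_2(y)}\cos\varphi\end{pmatrix}.$$
The norm is at most the sum of the absolute values of the entries. The lower left entry is at most $1$, and $|\sin\varphi|\le|\varphi|$ is controlled by (3). With $L=|I|$ and $x,y\in I$,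
$$|V(x)V^{-1}(y)|_{\mathrm{op}}\le\frac{w_1(x)}{w_1(y)}+\frac{w_2(x)}{w_2(y)}+\frac{C_2}N\min(L,1)^\kappa\frac{w_1(x)}{w_2(y)}+1.\tag{6}$$

**Step 3: intervals far from $E$.** Let $m=\sup_I\rho>2L$. Since $m\le1$, $L<\frac m2\le\frac12$. As $\rho$ is 1-Lipschitz, $\rho\in[\frac m2,m]$ on $I$. The first two terms of (6) are powers with exponent in $(0,1)$ of ratios of values of $\rho$, hence at most $2$ each. By (5) the third is at most $\frac{C_2}NL^\kappa(\frac m2)^{-\kappa}\le\frac{C_2}N\le2$. The sum is at most $7$, hence at most $7N$.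

**Step 4: short intervals close to $E$.** Let $\sup_I\rho\le2L$ and $L\le1$. Here $w_1^p=\rho^{-s(1-\delta)}$ and $w_2^{-p'}=\rho^{-s(1-\delta')}$, so Lemma 1 with $\tau=\delta$ and $\tau=\delta'$ gives
$$\langle w_1^p\rangle_I^{1/p}\le C_1\delta^{-1/p}L^{-s(1-\delta)/p}=C_1NL^{-s(1-\delta)/p},\qquad\langle w_2^{-p'}\rangle_I^{1/p'}\le C_1NL^{-s(1-\delta')/p'}.$$
This is where $\delta=N^{-p}$ and $\delta'=N^{-p'}$ come from. From $\rho\le2L$,
$$\langle w_1^{-p'}\rangle_I^{1/p'}\le(2L)^{s(1-\delta)/p},\qquad\langle w_2^p\rangle_I^{1/p}\le(2L)^{s(1-\delta')/p'}.$$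
By the product formula the first two terms of (6) have norm at most $2C_1N$ each. The third has norm at most
$$\frac{C_2}NL^\kappa\cdot C_1^2N^2L^{-\kappa}=C_1^2C_2N,$$
because the exponents of $L$ add up to $-\kappa$ by (5). The fourth term is $1$.

**Step 5: long intervals.** Let $L>1$. Lemma 1 gives $\langle w_1^p\rangle_I^{1/p}\le(2C_1/\delta)^{1/p}\le2C_1N$ and likewise $\langle w_2^{-p'}\rangle_I^{1/p'}\le2C_1N$, while $w_1^{-1},w_2\le1$. So (6) has norm at most $4C_1N+4C_1^2C_2N+1$.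

The three cases are exhaustive, since $L>1$ forces $\sup_I\rho\le1<2L$. Adding $1$ for the block $I_{d-2}$ gives $[W_N]_{\mathcal A_p}\le C_*N$. $\square$

## 9. The lower bound for $\|T\|$

For $d>2$ one extends the test functions below by zero in the other coordinates, so let $d=2$, $W=W_N$. The plan is to bound $\langle Tf,g\rangle=\int Tf\cdot g$ above by $\|T\|_{L^p(W)\to L^p(W)}$ times norms, to represent it as a double integral of a nonnegative function, and to bound that integral below by the gaps of $E$.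

**Step 1: test functions that follow the eigenvectors.** For $t\in\mathbb R$ let $\sigma(t)=R_{\vartheta(t)}e_2=(-\sin\vartheta(t),\cos\vartheta(t))$ and $\omega(t)=R_{\vartheta(t)}e_1=(\cos\vartheta(t),\sin\vartheta(t))$. With $\sigma,\omega,w_1,w_2$ evaluated at $x_1$,
$$W\sigma=w_2\sigma,\quad W\omega=w_1\omega,\quad\langle\sigma(u),\omega(t)\rangle=\sin(\vartheta(t)-\vartheta(u)),\quad\langle\sigma(t),\omega(t)\rangle=0.\tag{7}$$
On $[0,1]$ define
$$a=w_2^{-1}\rho^{-\frac sp+s\varepsilon}=\rho^{-s(1-\tau_a)},\quad\tau_a=\tfrac{\delta'}{p'}+\varepsilon;\qquad b=w_1\rho^{-\frac s{p'}+s\varepsilon}=\rho^{-s(1-\tau_b)},\quad\tau_b=\tfrac\delta p+\varepsilon.$$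
(The exponent of $a$ is $-s(\frac{1-\delta'}{p'}+\frac1p-\varepsilon)$, and $\frac1p+\frac1{p'}=1$; similarly for $b$.) For $0<\eta<\frac1{10}$ let $S=S_\eta=\{x\in[0,1]^n:\operatorname{dist}(x_1,E)\ge\eta\}$ and
$$f_\eta(y)=\mathbf 1_S(y)a(y_1)\sigma(y_1),\qquad g_\eta(x)=\mathbf 1_S(x)b(x_1)\omega(x_1).$$
These are bounded with compact support, because $\rho\ge\eta$ on $S$.

**Step 2: the upper bound for the pairing.** By (7), $|Wf_\eta|=\mathbf 1_S\,\rho^{-\frac sp+s\varepsilon}$ and $|W^{-1}g_\eta|=\mathbf 1_S\,\rho^{-\frac s{p'}+s\varepsilon}$. Lemma 1 with $L=1$ and $\tau=p\varepsilon\le1$, respectively $\tau=p'\varepsilon\le1$, gives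
$$\|f_\eta\|_{L^p(W)}^p\le\int_0^1\rho^{-s(1-p\varepsilon)}\le\frac{C_1}{p\varepsilon},\qquad\|W^{-1}g_\eta\|_{L^{p'}}^{p'}\le\int_0^1\rho^{-s(1-p'\varepsilon)}\le\frac{C_1}{p'\varepsilon}.$$
Since $W$ is self-adjoint, $\langle Tf_\eta,g_\eta\rangle=\int\langle W\,Tf_\eta,W^{-1}g_\eta\rangle$. Hölder's inequality and $p,p'\ge1$ yield
$$|\langle Tf_\eta,g_\eta\rangle|\le\|T\|_{L^p(W)\to L^p(W)}\|f_\eta\|_{L^p(W)}\|W^{-1}g_\eta\|_{L^{p'}}\le\|T\|_{L^p(W)\to L^p(W)}\frac{C_1}\varepsilon.\tag{8}$$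

**Step 3: the pairing is a positive double integral.** The kernel formula is available only off the support of $f$, while $f_\eta$ and $g_\eta$ have the same support. The diagonal is harmless because $f_\eta(x)\perp g_\eta(x)$.

**Proposition 2.** Let $\Phi(x,y)=K(x,y)a(y_1)b(x_1)\sin(\vartheta(x_1)-\vartheta(y_1))$. Then $\Phi\ge0$ for $x\ne y$ in $[0,1]^n$ (off the null set where $a$ or $b$ is infinite), and
$$\langle Tf_\eta,g_\eta\rangle=\iint_{S\times S,\ x\ne y}\Phi\,dy\,dx.$$

*Proof.* *Sign.* Since $\vartheta$ is nondecreasing with oscillation at most $\frac\pi2$ by (3), $\sin(\vartheta(x_1)-\vartheta(y_1))$ is zero or has the sign of $x_1-y_1$. If $x_1\ne y_1$, then by (H) $K(x,y)$ has the sign of $x_1-y_1$ too. If $x_1=y_1$, then $\Phi=0$. So $\Phi\ge0$.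

*Cutting into cubes.* Write $f=f_\eta$, $g=g_\eta$. On the compact set $S$ both are continuous, hence uniformly continuous. Let $\omega_m$ be a common modulus of continuity on $S$ at distance $\sqrt n\,2^{-m}$, so $\omega_m\to0$. Partition $[0,1)^n$ into half-open dyadic cubes $P$ of side $2^{-m}$. The rest of $[0,1]^n$ is null, so $\langle Tf,g\rangle=\sum_{P,P'}\langle T(f\mathbf 1_P),g\mathbf 1_{P'}\rangle$.

*Off-diagonal terms.* Let $P\ne P'$ and let $x$ be in the interior of $P'$. This interior is open and disjoint from $P$, so $x\notin\operatorname{supp}(f\mathbf 1_P)$ and the kernel formula holds at $x$. Put $r=\operatorname{dist}(x,\partial P')$. For $y\in P$ the segment from $x$ to $y$ leaves $P'$, so $|x-y|\ge r$, and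
$$\int_P|x-y|^{-n}dy\le\int_{r\le|z|\le\sqrt n}|z|^{-n}dz=|S^{n-1}|\log\frac{\sqrt n}r\lesssim1+\log\frac1r .$$
Here $r$ is the smallest of the $2n$ coordinate distances from $x$ to the faces of $P'$. These distances are less than $1$, so $\log\frac1r$ is at most the sum of the logarithms of their inverses, each integrable over $P'$. With $|K|\le C|x-y|^{-n}$ and $f,g$ bounded, Fubini's theorem applies, and by (7)
$$\langle T(f\mathbf 1_P),g\mathbf 1_{P'}\rangle=\int_{P'\cap S}\int_{P\cap S}K(x,y)\langle f(y),g(x)\rangle\,dy\,dx=\iint_{(P'\cap S)\times(P\cap S)}\Phi .$$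

*Diagonal terms.* Let $P=P'$ meet $S$, and pick $z\in P\cap S$. Write $f\mathbf 1_P=f(z)\mathbf 1_{P\cap S}+f^{\rm e}$ and $g\mathbf 1_P=g(z)\mathbf 1_{P\cap S}+g^{\rm e}$, where $|f^{\rm e}|,|g^{\rm e}|\le\omega_m\mathbf 1_P$. Then
$$\langle T(f\mathbf 1_P),g\mathbf 1_P\rangle=\langle T(f(z)\mathbf 1_{P\cap S}),g(z)\mathbf 1_{P\cap S}\rangle+\langle T(f(z)\mathbf 1_{P\cap S}),g^{\rm e}\rangle+\langle Tf^{\rm e},g\mathbf 1_P\rangle .$$
As $T$ acts componentwise, the first term equals $\langle f(z),g(z)\rangle\langle T\mathbf 1_{P\cap S},\mathbf 1_{P\cap S}\rangle$, which is $0$ by the last identity in (7). By Cauchy–Schwarz the other two are together at most $\|T\|_{L^2\to L^2}\,\omega_m(\|f\|_\infty+\|g\|_\infty)|P|$. The sum over $P$ is at most $\|T\|_{L^2\to L^2}\,\omega_m(\|f\|_\infty+\|g\|_\infty)$, which tends to $0$ as $m\to\infty$.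

*Limit.* The sets $\bigcup_{P\ne P'}P'\times P$ increase with $m$ to $\{(x,y)\in[0,1)^n\times[0,1)^n:x\ne y\}$, since distinct points are separated by small dyadic cubes and stay separated. As $\Phi\ge0$, monotone convergence finishes the proof. $\square$

Now let $\eta\downarrow0$. The sets $S_\eta$ increase to $\{x\in[0,1]^n:x_1\notin E\}$, which has full measure in $[0,1]^n$. By (8), Proposition 2 and monotone convergence,
$$\iint_{[0,1]^n\times[0,1]^n}\Phi\,dy\,dx\le\frac{C_1}\varepsilon\|T\|_{L^p(W)\to L^p(W)}.\tag{9}$$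

**Step 4: restrict to pairs separated by a gap.** The sets $\{x_1\in J^+,\ y_1\in J^-\}$, with $J$ ranging over all intervals of all stages $k\ge0$, are pairwise disjoint. Two distinct intervals of the same stage are disjoint. If $J'\subsetneq J$, then $J'$ lies in $J^-$ or in $J^+$, so a pair in $J'\times J'$ is not split between $J^+$ and $J^-$. As $\Phi\ge0$, we may sum lower bounds over these sets.

**Step 5: one interval.** Fix a stage-$k$ interval $J$ and $x_1\in J^+$, $y_1\in J^-$. We bound the angle, the kernel and the masses in turn.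

*Angle.* By (4), (3) and $\sin u\ge\frac2\pi u$ on $[0,\frac\pi2]$,
$$\sin(\vartheta(x_1)-\vartheta(y_1))\ge\frac2\pi\cdot\frac34\cdot\frac{8^{-k\kappa}}N\ge\frac{8^{-k\kappa}}{3N}.$$

*Kernel.* We have $\frac348^{-k}\le x_1-y_1\le8^{-k}$. Write $x=(x_1,x')$, $y=(y_1,y')$. If $x',y'\in[0,1]^{n-1}$ and $|x'-y'|_\infty\le8^{-k}$, then $|x-y|\le\sqrt n\,8^{-k}$, and (H) gives
$$K(x,y)\ge c_0\frac{x_1-y_1}{|x-y|^{n+1}}\ge c_0\cdot\tfrac348^{-k}\,n^{-(n+1)/2}8^{k(n+1)}=c_18^{kn},\qquad c_1=\tfrac34c_0n^{-(n+1)/2}.$$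
The set $\{(u,v)\in[0,1]^2:|u-v|\le r\}$ has measure $2r-r^2\ge r$ for $0\le r\le1$, so such pairs $(x',y')$ form a set of measure at least $8^{-k(n-1)}$. Since $K\ge0$ for the other pairs,
$$\iint K(x,y)\,dx'dy'\ge c_18^k .$$
For $n=1$ there is no integration and the bound reads $K\ge c_18^k$.

*Masses.* We have $\tau_a+\tau_b=\frac\delta p+\frac{\delta'}{p'}+2\varepsilon\le\frac14+\frac12<1$. Lemma 2 at stage $k+1$, used on $J^-$ and on $J^+$, gives
$$\int_{J^-}a\int_{J^+}b\ge\frac{2^{-2(k+1)}4^{-(k+1)(\tau_a+\tau_b)}}{4\tau_a\tau_b}\ge\frac{4^{-k}4^{-k(\tau_a+\tau_b)}}{64\,\tau_a\tau_b}.$$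
This is the product $\frac1{\tau_a\tau_b}$ that one singular point could not supply.

**Step 6: sum over all intervals.** There are $2^k$ intervals of stage $k$, and $8^{-k\kappa}=4^{-k(1-\frac\delta p-\frac{\delta'}{p'})}$ because $8^s=4$. Therefore
$$\iint\Phi\ge\frac{c_1}{192\,N\tau_a\tau_b}\sum_{k\ge0}2^k\cdot8^k\cdot4^{-k}4^{k(\frac\delta p+\frac{\delta'}{p'})}\cdot4^{-k}4^{-k(\frac\delta p+\frac{\delta'}{p'}+2\varepsilon)}=\frac{c_1}{192\,N\tau_a\tau_b}\sum_{k\ge0}16^{-k\varepsilon}.$$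
Here $\sum_{k\ge0}16^{-k\varepsilon}=\frac1{1-16^{-\varepsilon}}\ge\frac1{\varepsilon\ln16}\ge\frac1{3\varepsilon}$. Since $\varepsilon\le\min(\delta,\delta')$, also $\tau_a\le2\delta'$ and $\tau_b\le2\delta$. Thus
$$\iint\Phi\ge\frac{c_1}{192N\cdot4\delta\delta'\cdot3\varepsilon}=\frac{c_1}{2304\,N\varepsilon\,\delta\delta'} .$$

**Step 7: combine.** With (9), the factor $\varepsilon$ cancels:
$$\|T\|_{L^p(W_N)\to L^p(W_N)}\ge\frac{c_1}{2304\,C_1}\cdot\frac1{N\delta\delta'}=c_*N^{p+p'-1},\qquad c_*=\frac{c_1}{2304\,C_1}.$$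
The constant $c_*$ depends only on $n$ and $c_0$. Together with Proposition 1 this proves the Theorem. $\blacksquare$

## 10. From the Theorem to the optimal exponent

**Answer to (1).** Fix $1<p<\infty$ and $\alpha<p+p'-1$, and take $n=1$, $d=2$, $T=H$. If $\alpha\ge0$, then
$$\frac{\|H\|_{L^p(W_N)\to L^p(W_N)}}{[W_N]_{\mathcal A_p}^\alpha}\ge c_*C_*^{-\alpha}N^{p+p'-1-\alpha}\to\infty\qquad(N\to\infty).$$
If $\alpha<0$, then $[W_N]_{\mathcal A_p}^\alpha\le1$ because $[W_N]_{\mathcal A_p}\ge1$, so the quotient is at least $\|H\|_{L^p(W_N)\to L^p(W_N)}\ge c_*N^{p+p'-1}\to\infty$. So (1) holds for every $1<p<\infty$ and every $\alpha<p+p'-1$, with $n$, $d$ and $T$ independent of $p$ and $\alpha$. The same computation works for every $T$ as in the Theorem, every $n\ge1$ and every $d\ge2$.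

**Proof of the Corollary.** The upper bound is the first fact quoted in Section 2. For the lower bound with $t\ge400C_*$, take $N=t/C_*\ge400$. Then $[W_N]_{\mathcal A_p}\le t$ and $\|T\|_{L^p(W_N)\to L^p(W_N)}\ge c_*C_*^{-(p+p'-1)}t^{p+p'-1}$. For $1\le t<400C_*$, take $W=I$: it has $[I]_{\mathcal A_p}=1\le t$, and $\|T\|_{L^p\to L^p}>0$ because (H) forces $T\ne0$. As $t^{p+p'-1}$ stays bounded in this range, the lower bound holds with a constant depending on $n,d,p,T$. For $R_j$, permute coordinates. Finally, $p+p'-1=\max(p,p')+\min(p,p')-1>\max(p,p')$ because $\min(p,p')>1$, so the exponent for $d\ge2$ is strictly larger than the sharp scalar exponent. $\square$
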